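\title{Few frogs are transient on every supercritical Galton--Watson tree}

\begin{abstract}
In the frog model on a rooted graph, sleeping particles wake up when their vertex is first visited and then perform independent random walks. We prove that for every Galton--Watson tree with mean offspring $m>1$ there is a constant $c>0$ such that the frog model with simple random walks is transient on almost every infinite realization as soon as the mean number of sleeping frogs per vertex is at most $c$. Leaves, vertices with one child, unbounded offspring and $m=\infty$ are allowed. This answers a question posed by M\"uller and Wiegel. More generally, for the walk with weight $\rho$ on the edge to the parent, frogs of small mean are transient if $\rho<m$, while for $\rho\ge m$ infinitely many frogs return to the root. The proof uses a supermartingale in which the bad parts of the tree are paid for once and in advance, and a moment recursion for these payments whose contraction factor can be brought close to $f'(q)<1$, where $f$ is the offspring generating function and $q$ the extinction probability.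
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a locally finite connected graph with a root $o$. The \emph{frog model} $\mathrm{FM}(X,\eta,\mathsf P)$ is the following particle system. Each vertex $v\ne o$ carries a random number $\eta(v)\in\{0,1,2,\dots\}$ of sleeping particles, called frogs; the $\eta(v)$ are i.i.d.\ with finite mean $\bar\eta$. At time $0$ there is one awake frog, at $o$. Awake frogs move independently according to the path measure $\mathsf P$, for instance simple random walk $\mathsf{SRW}$. When a vertex is visited for the first time, its sleeping frogs wake up, and from then on they move according to $\mathsf P$, independently of all other frogs. Time is discrete, all awake frogs move simultaneously, and a frog woken at time $t$ makes its first step between $t$ and $t+1$. The model is \emph{transient} if almost surely only finitely many frogs return to $o$.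

Let $\mathsf{GW}$ be the law of a Galton--Watson tree $\mathsf T$ with root $o$ and offspring distribution $(p_i)_{i\ge0}$, and let $m=\sum_i ip_i$. The values $p_0$ and $p_1$ are arbitrary. M\"uller and Wiegel \cite{MW} posed the following problem.

\begin{quote}
\emph{Let $m>1$. Is there a constant $c=c(\mathsf{GW})>0$ such that, for every law of $\eta$ with $\bar\eta<c$, the model $\mathrm{FM}(\mathsf T,\eta,\mathsf{SRW})$ is transient for $\mathsf{GW}$-almost every infinite realization $\mathsf T$?}
\end{quote}

For $\eta\equiv0$ the model is a single random walk, and one expects that a sparse population of frogs does not change its type. Three features keep this from being a routine perturbation. There are infinitely many sleeping frogs, and already on the binary tree the expected number of returns would be infinite if all of them were awake. Only the mean of $\eta$ is small, so rare vertices may carry huge numbers of frogs. Finally, if $p_1>0$ or $p_0>0$ the tree contains long unbranched paths or large finite subtrees, where a walk makes little or no progress toward infinity while it keeps waking frogs.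

The following partial result is known. Suppose $d_{\max}=\max\{i:p_i>0\}<\infty$ and put $d_{\min}=\min\{i\ge2:p_i>0\}$. There are constants $c_d=c_d(p_0,p_1)$ and $c_\eta=c_\eta(p_0,p_1,d_{\max})>0$ such that, if $d_{\min}\ge c_d$ and $\bar\eta<c_\eta$, then $\mathrm{FM}(\mathsf T,\eta,\mathsf{SRW})$ is transient for $\mathsf{GW}$-almost every infinite $\mathsf T$. We do not use this result. The answer to the question is yes, also for offspring laws with unbounded support or infinite mean.

\begin{theorem}\label{thm:A}
If $m>1$, there is $c=c(\mathsf{GW})>0$ such that for every law of $\eta$ with $\bar\eta\le c$, the model $\mathrm{FM}(\mathsf T,\eta,\mathsf{SRW})$ is transient for $\mathsf{GW}$-almost every infinite $\mathsf T$.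
\end{theorem}

The proof compares simple random walk with a walk that is pushed slightly toward the root, so it is natural to allow such walks from the start. For $\rho>0$ let $\mathsf{RW}_\rho$ be the walk on a rooted tree which, at a vertex $x\ne o$ with $d$ children, moves to the parent with probability $\rho/(\rho+d)$ and to each child with probability $1/(\rho+d)$; at $o$ it moves to a uniformly chosen child. Thus $\mathsf{RW}_1=\mathsf{SRW}$. A \emph{visit} to $x$ is a pair $(g,t)$ such that the frog $g$ is awake and at $x$ at time $t$.

\begin{theorem}\label{thm:B}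
Let $m\in(1,\infty]$ and $\rho>0$.
\begin{enumerate}
\item[(1)] If $\rho<m$, there is $c=c(\mathsf{GW},\rho)>0$ such that for almost every infinite $\mathsf T$ the following holds. If the $\eta(v)$, $v\ne o$, are independent, not necessarily identically distributed, with $\sup_v\mathbb E\,\eta(v)\le c$, then in $\mathrm{FM}(\mathsf T,\eta,\mathsf{RW}_\rho)$ the expected total number of visits (by all frogs, given $\mathsf T$) to each vertex is finite. In particular the model is transient.
\item[(2)] If $m\le\rho<\infty$, then for almost every infinite $\mathsf T$ and every i.i.d.\ $\eta$ with $P(\eta>0)>0$, almost surely infinitely many frogs return to $o$.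
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is part (1) with $\rho=1$, and a reader interested only in it may read $\rho=1$ throughout and skip Section~\ref{sec:rec}. The assumption $m>1$ cannot be dropped from Theorem~\ref{thm:A}: for $p_1=1$ the tree is a half-line, on which simple random walk is recurrent, so that every frog is woken and reaches $o$.

Section~\ref{sec:binary} shows the method on the binary tree. Section~\ref{sec:delta} studies the escape probability $\delta$ of a single walk, and Section~\ref{sec:rec} deduces part (2). Section~\ref{sec:criterion} reduces part (1) to the finiteness of one recursively defined functional $\alpha$ of the tree, and Section~\ref{sec:moment} bounds a moment of $\alpha$.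

\section{The method on the binary tree}\label{sec:binary}

Throughout, $v^-$ is the parent of $v$ and $|v|$ its generation. In this section the walk is $\mathsf{SRW}$ and the $\eta(v)$ are independent with mean at most $u$.

\subsection*{Paying at each step}
Let every vertex have two children. The generation of a frog away from $o$ increases with probability $2/3$ and decreases with probability $1/3$, so by the gambler's ruin formula a frog at $v$ reaches $o$ with probability $2^{-|v|}$. If all frogs were awake and all means equal to $u>0$, the expected number of frogs reaching $o$ would be $\sum_n2^n\,u\,2^{-n}=\infty$. A proof of transience must therefore use that most vertices are never visited.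

Give an awake frog at $x$ the weight $h(x)=\beta^{|x|}$, and charge to a frog that steps to a child the weight of the frogs it may wake there. In the mean, one step from $x\ne o$ multiplies the weight $h(x)$ by at most
\[
\tfrac13\beta^{-1}+\tfrac23\beta(1+u).
\]
The first choice that comes to mind, the hitting probability $\beta=1/2$, gives $1+u/3>1$: a harmonic function leaves nothing to pay with. The choice $\beta=2/3$, $u=1/8$ gives $\frac12+\frac12=1$, and at the root the factor is $\beta(1+u)=3/4$. So the expected total weight of the awake frogs does not increase, and it drops by $1/4$ at each visit to $o$. It starts at $1$ and stays nonnegative, so the expected number of visits to $o$ is at most $4$ when $u\le 1/8$. Two observations carry over to general trees. First, $(2/3)^{|x|}$ is the probability that $\mathsf{RW}_\lambda$ with $\lambda=4/3$ reaches $o$ from $x$, since the gambler's ruin ratio is now $\lambda/2$. Second, each step from $x$ to a child $i$ comes with a \emph{budget}: besides the new weight $h(i)=\frac23h(x)$ of the moving frog, it can pay $\frac18h(i)=\frac1{12}h(x)$.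

\subsection*{Why paying at each step fails in general}
Let $x_0,x_1,\dots,x_L$ be a descending path in some tree such that $x_1,\dots,x_{L-1}$ have exactly one child. For the argument above a positive weight $h$ must satisfy $\frac12h(x_{j-1})+\frac12(1+u)h(x_{j+1})\le h(x_j)$ for $0<j<L$. With $g_j=(1+u)^{j/2}h(x_j)$ this reads $\sqrt{1+u}\,(g_{j-1}+g_{j+1})/2\le g_j$. Multiply by $s_j=\sin(\pi j/L)$ and sum over $0<j<L$. Since $s_0=s_L=0$ and $s_{j-1}+s_{j+1}=2\cos(\pi/L)s_j$, we get $\sqrt{1+u}\cos(\pi/L)\le1$, which fails for large $L$. If $p_1>0$, almost every infinite $\mathsf T$ contains such paths of every length, because in each generation $nL$ a given vertex starts one with conditional probability at least $p_1^{L}$. Then no weight and no $u>0$ work. The argument is wasteful because it charges every passage through an edge, whereas frogs are woken only at the first one.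

\subsection*{Paying in advance}
Take the binary tree and attach to one vertex $v$ a third child $w$ that is the root of a finite tree with $L$ vertices, the \emph{bush}. A walk that enters the bush returns to $v$, so the hitting probabilities of $o$ for $\mathsf{RW}_{4/3}$ are $h(x)=(2/3)^{|x|}$ on the binary part and $h\equiv h(v)$ on the bush. Steps to $w$ and inside the bush have no budget, but the other steps keep theirs: at $v$ the factor is $\frac14\big[\frac32+2(\frac23+\frac1{12})+1\big]=1$. The frogs sleeping in the bush have mean total weight at most $uL\,h(v)$, however often the bush is traversed. We set this amount aside at the moment $v$ is first visited. The first step from $v^-$ to $v$ then owes $h(v)(u+uL)=a_1h(v^-)$ with $a_1=\frac23(u+uL)$. If $a_1\le\frac1{12}$, the budget of that step suffices. If not, we set $a_1h(v^-)$ aside already when $v^-$ is first visited, and the step into $v^-$ owes $a_2=\frac23(u+a_1)$ times the weight of the grandparent of $v$, and so on. With $a_0=uL$ and $a_{j+1}=\frac23(u+a_j)$ we have $a_j-2u=(\frac23)^j(a_0-2u)$. For $u<1/24$ the debt falls below $1/12$ after $O(\log L)$ generations;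 if the root comes first, the debt is added to the initial capital, which remains finite.

The danger is that debts merge. If both children of every vertex passed their debts on, the recursion would be $a\mapsto\frac23(u+2a)$, which diverges. In a Galton--Watson tree bad parts occur everywhere, and the task is to show that for small $u$ debts are so rare that they die out on their way up.

\section{Escape probabilities}\label{sec:delta}

\subsection*{Trees}
All trees are rooted and locally finite. $T_v$ is the subtree formed by $v$ and its descendants, $d_v$ is the number of children of $v$, and $|T|$ is the number of vertices. If the root of $T$ has $d$ children, $T_1,\dots,T_d$ are their subtrees. A functional $g$ of rooted trees gives the function $g_v=g(T_v)$ on vertices. Empty sums are $0$ and $0^0=1$. We write $P$ and $\mathbb E$ both for $\mathsf{GW}$ and for the frog model on a fixed tree; the two are never mixed.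

Let $m\in(1,\infty]$, $f(s)=\sum_ip_is^i$, $S=\{\mathsf T\text{ is infinite}\}$ and $q=P(S^c)$. We use two standard facts. The \emph{branching property}: given the first $k$ generations of $\mathsf T$, the subtrees $T_v$, $|v|=k$, are i.i.d.\ with law $\mathsf{GW}$. The \emph{extinction criterion}: $q$ is the smallest fixed point of $f$ in $[0,1]$, and $q<1$ because $m>1$. Since $m>1$ forces $p_i>0$ for some $i\ge2$, the function $f$ is strictly convex on $[0,1]$. Hence $f(s)-s$ has at most two zeros, and $f'(q)$ is smaller than the slope of the chord from $(q,q)$ to $(1,1)$: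
\begin{equation}\label{eq:f}
\text{the fixed points of $f$ in $[0,1]$ are $q$ and $1$, and } f'(q)<1.
\end{equation}

\subsection*{The function $\delta$}
Let $\lambda>0$ be a parameter, suppressed from the notation, and $\varphi(s)=s/(\lambda+s)$ for $s\ge0$. Put
\[
\delta^{(0)}\equiv1,\qquad \delta^{(n+1)}(T)=\varphi\Big(\sum_i\delta^{(n)}(T_i)\Big).
\]
Since $\varphi<1$ we have $\delta^{(1)}<\delta^{(0)}$, and since $\varphi$ is increasing, induction gives $\delta^{(n+1)}\le\delta^{(n)}$. Let $\delta\in[0,1)$ be the limit and $b=1-\delta$. By continuity of $\varphi$,
\begin{equation}\label{eq:delta}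
\delta(T)=\varphi\Big(\sum_i\delta(T_i)\Big),\qquad b(T)=\frac1{1+\lambda^{-1}\sum_i\delta(T_i)}\in(0,1].
\end{equation}
If $T$ is finite, then $\delta(T)=0$ by \eqref{eq:delta} and induction on the height.

\begin{lemma}\label{lem:escape}
Attach a parent $r^-$ to the root $r$ of $T$ and start $\mathsf{RW}_\lambda$ at $r$. Then $\delta^{(n)}(T)$ is the probability that the walk reaches generation $n$ of $T$ before $r^-$, and $b(T)$ is the probability that it ever hits $r^-$.
\end{lemma}

\begin{proof}
A Markov chain almost surely leaves a finite set of states if it can leave the set from each of its states. This applies to the vertices of $T$, or of a subtree $T_i$, below a given generation, since the walk can always move up. For $n=0$ the first claim is trivial. Let $n\ge1$ and let $p$ be the probability in question. If the first step goes to the child $i$, then by induction the walk reaches generation $n$ of $T$ before $r$ with probability $\delta^{(n-1)}_i$, and otherwise it almost surely returns to $r$ and starts afresh. So $(\lambda+d)p=\sum_i\big[\delta_i^{(n-1)}+(1-\delta_i^{(n-1)})p\big]$, which gives $p=\varphi\big(\sum_i\delta_i^{(n-1)}\big)$.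 Up to a null set, the walk never hits $r^-$ if and only if it reaches every generation before $r^-$, and this has probability $\lim_n\delta^{(n)}(T)=\delta(T)$.
\end{proof}

On the binary tree with $\lambda<2$ this gives $b=\lambda/2$, as in Section~\ref{sec:binary}. On a Galton--Watson tree the value $\lambda=m$ decides whether escape is possible. The reason is visible in \eqref{eq:delta}: while $\delta$ is small, $\varphi(s)\approx s/\lambda$, so $\delta(T)\approx\lambda^{-k}\sum_{|v|=k}\delta_v$, and generation $k$ has about $m^k$ vertices.

\begin{proposition}\label{prop:delta}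
\begin{enumerate}
\item[(i)] If $1\le\lambda<m$, then almost surely $\delta(\mathsf T)>0$ if and only if $\mathsf T$ is infinite.
\item[(ii)] If $m\le\lambda<\infty$, then almost surely $\sum_i\delta(T_i)=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(ii) Let $\Sigma=\sum_i\delta(T_i)$. By the branching property $\mathbb E\Sigma=m\,\mathbb E\delta<\infty$. Since $\varphi(s)<s/\lambda$ for $s>0$, the assumption $P(\Sigma>0)>0$ would give $\mathbb E\delta=\mathbb E\varphi(\Sigma)<\frac m\lambda\mathbb E\delta\le\mathbb E\delta$, which is absurd.

(i) We find $k$, $x>0$ and $\tau>0$ such that the statement $P(\delta^{(n)}\ge x)\ge\tau$ passes from $n$ to $n+k$.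

\emph{Step 1: passing a lower bound up $k$ generations.} Let $k,B\ge1$ be integers and $x>0$. We claim: if $B$ vertices $v$ of generation $k$ of a tree $T$ satisfy $\delta^{(n)}_v\ge x$, then $\delta^{(n+k)}(T)\ge Bx(\lambda+Bx)^{-k}$. For a vertex $z$ let $n_z\le B$ be the number of these $B$ vertices in $T_z$. We show that $\delta_z^{(n+i)}\ge n_zx(\lambda+Bx)^{-i}$ for $|z|=k-i$ and $0\le i\le k$. For $i=0$ we have $n_z\in\{0,1\}$ and this is the assumption. Let $i\ge1$ and $s=n_zx(\lambda+Bx)^{-(i-1)}$. Since $n_z$ is the sum of $n_y$ over the children $y$ of $z$, the sum of $\delta^{(n+i-1)}_y$ over these children is at least $s$. Since $\lambda\ge1$ we have $s\le Bx$, so $\delta_z^{(n+i)}\ge\varphi(s)\ge s/(\lambda+Bx)$. The case $i=k$ is the claim.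

\emph{Step 2: generations grow faster than $\lambda^k$.} Let $Z_k$ be the size of generation $k$. As no moment of $d$ is assumed, we truncate. By monotone convergence there is an integer $J$ with $m_J=\mathbb E\min(d,J)>\lambda\ge1$. Keeping only the first $\min(d_v,J)$ children of each vertex gives a Galton--Watson tree with generation sizes $Z'_k\le Z_k$, mean offspring $m_J$ and finite offspring variance $\sigma^2$. The martingale $W'_k=Z'_k/m_J^k$ has $\mathbb E(W'_{k+1}-W'_k)^2=\sigma^2m_J^{-k-2}$, so it is bounded in $L^2$ and converges almost surely and in $L^2$ to a limit $W'$ with $\mathbb EW'=1$. Thus $w=P(W'>0)>0$, and there is $c_0>0$ with $P(W'>c_0)\ge w/2$. By Fatou's lemma, $\liminf_kP(Z_k>c_0m_J^k)\ge w/2$.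

Put $\tau=w/3$ and $B_k=\lfloor\lambda^k\rfloor+1$, so $\lambda^k<B_k\le2\lambda^k$. For large $k$ we have $\tau c_0m_J^k\ge2B_k$, and then for $z>c_0m_J^k$ Chebyshev's inequality gives
\[
P\big(\mathrm{Bin}(z,\tau)<B_k\big)\le P\big(|\mathrm{Bin}(z,\tau)-z\tau|\ge z\tau/2\big)\le\frac4{z\tau}\le\frac4{\tau c_0m_J^k}\longrightarrow0 .
\]
Let $G_k(p)=P(\mathrm{Bin}(Z_k,p)\ge B_k)$, where the variable is binomial given $Z_k$. Then $\liminf_kG_k(\tau)\ge w/2>\tau$. Fix $k\ge1$ with $G_k(\tau)\ge\tau$ and write $B=B_k$, $G=G_k$. The function $G$ is nondecreasing.

\emph{Step 3: iteration.} Since $B>\lambda^k$, there is $x\in(0,1]$ with $(\lambda+Bx)^k\le B$. Let $\pi_j=P(\delta^{(jk)}(\mathsf T)\ge x)$. Given the first $k$ generations, the number of vertices $v$ of generation $k$ with $\delta_v^{(jk)}\ge x$ is $\mathrm{Bin}(Z_k,\pi_j)$, and if it is at least $B$, then $\delta^{((j+1)k)}(\mathsf T)\ge x$ by Step 1. So $\pi_{j+1}\ge G(\pi_j)$. As $\pi_0=1$, induction gives $\pi_j\ge\tau$ for all $j$. The events $\{\delta^{(jk)}\ge x\}$ decrease to $\{\delta\ge x\}$, so $P(\delta\ge x)\ge\tau>0$.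

\emph{Step 4: from positive probability to all infinite trees.} By \eqref{eq:delta}, $\delta(T)=0$ if and only if $\delta(T_i)=0$ for all $i$. So $q'=P(\delta=0)$ satisfies $q'=f(q')$, and $q'<1$ by Step 3. By \eqref{eq:f}, $q'=q$. Since $S^c\subseteq\{\delta=0\}$ and both events have probability $q$, they agree almost surely.
\end{proof}

\section{Recurrence for $\rho\ge m$}\label{sec:rec}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Take $\lambda=\rho$. By Proposition~\ref{prop:delta}(ii), almost every infinite $\mathsf T$ has $b_v=1$ for every child $v$ of $o$. Fix such a tree. By Lemma~\ref{lem:escape}, $\mathsf{RW}_\rho$ started at a child of $o$ hits $o$ almost surely, so $o$ is a recurrent state. An irreducible Markov chain with a recurrent state almost surely visits every state from every starting point. Hence the initial frog visits every vertex, every sleeping frog is woken at a finite time, and every woken frog hits $o$. Since the $\eta(v)$ are i.i.d.\ with $P(\eta>0)>0$, infinitely many vertices carry a frog by the second Borel--Cantelli lemma. So infinitely many frogs come to $o$.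
\end{proof}

\section{Debts and a deterministic criterion}\label{sec:criterion}

From now on $\rho<m$. Fix $\lambda$ with $\max(\rho,1)<\lambda<m$, let $\delta$ and $b$ be defined with this $\lambda$, and put
\[
\theta=1-\rho/\lambda\in(0,1).
\]

\subsection*{Weights and budgets}
On a tree $T$ let $h(o)=1$ and $h(v)=b_vh(v^-)$ for $v\ne o$. By Lemma~\ref{lem:escape}, $h(v)$ is the probability that $\mathsf{RW}_\lambda$ reaches $o$ from $v$. The frogs follow $\mathsf{RW}_\rho$, which has less pull toward the root, and we compute what this gains. Let $x\ne o$ have children $i=1,\dots,d$. Then $h(i)=(1-\delta_i)h(x)$ and $h(x^-)=h(x)/b_x$, and \eqref{eq:delta} gives $\rho/b_x=\rho+(1-\theta)\sum_i\delta_i$. Therefore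
\begin{equation}\label{eq:slack}
\frac1{\rho+d}\Big[\rho\,h(x^-)+\sum_i\big(h(i)+\theta\delta_ih(x)\big)\Big]=\frac{h(x)}{\rho+d}\Big[\rho+(1-\theta)\sum_i\delta_i+d-(1-\theta)\sum_i\delta_i\Big]=h(x).
\end{equation}
So the step from $x$ to the child $i$ has the budget $\theta\delta_ih(x)$. At the root, with $d=d_o\ge1$, something is left over after the budgets are spent:
\begin{equation}\label{eq:slackroot}
\frac1d\sum_i\big(h(i)+\theta\delta_ih(o)\big)=1-\varsigma,\qquad\varsigma=\frac{1-\theta}d\sum_i\delta_i .
\end{equation}
On the binary tree with $\rho=1$, $\lambda=4/3$ we have $\delta=1/3$, $\theta=1/4$, $\theta\delta=1/12$ and $\varsigma=1/4$, the numbers of Section~\ref{sec:binary}.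

\subsection*{Debts}
Fix $u>0$. We want to assign to each vertex $v$ a debt $a_v$, measured in units of $h(v^-)$, that covers the frogs at $v$ and the debts of those children whose debt exceeds their budget. On an infinite tree this recursion has no bottom level to start from, and it always has the useless solution that is $\infty$ on all infinite subtrees. We therefore construct a solution by iterating from $0$. It is convenient to measure debts in units of $u$. Let $\alpha^{(0)}\equiv0$ and
\begin{equation}\label{eq:alpha}
\alpha^{(n+1)}(T)=b(T)\Big(1+\sum_i\alpha^{(n)}(T_i)\,\mathbf 1\big[u\alpha^{(n)}(T_i)>\theta\delta(T_i)\big]\Big).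
\end{equation}
For fixed $\delta\ge0$ the map $y\mapsto y\,\mathbf 1[uy>\theta\delta]$ is nondecreasing on $[0,\infty]$ and, because the inequality is strict, left-continuous. By monotonicity and $\alpha^{(1)}\ge\alpha^{(0)}$, the $\alpha^{(n)}$ increase to a limit $\alpha\in[0,\infty]$, and by left-continuity we may pass to the limit in the finite sum in \eqref{eq:alpha}. Put $a=u\alpha$ and call $v$ \emph{prepaid} if $a_v>\theta\delta_v$. Then $a_v=b_v\big(u+\sum_ka_k\big)$, the sum running over the prepaid children $k$ of $v$. For $v\ne o$, multiplication by $h(v^-)$ gives the bookkeeping identity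
\begin{equation}\label{eq:book}
a_vh(v^-)=h(v)\Big(u+\sum_{k\text{ prepaid child of }v}a_k\Big).
\end{equation}

\begin{example}\label{ex:alpha}
If $T$ is finite, then $\delta=0$ and $b=1$ at all vertices, and \eqref{eq:alpha} gives $\alpha^{(n)}(T)\le|T|$ by induction on $n$. On the binary tree with $\rho=1$, $\lambda=4/3$ and $u\le1/8$ we have $\alpha^{(n)}=2/3$ for all $n\ge1$, and no vertex is prepaid. For $u>1/8$ we have $u\alpha^{(1)}>1/12$, so $\alpha^{(n+1)}=\frac23(1+2\alpha^{(n)})$ for all $n$ and $\alpha=\infty$.
\end{example}

\begin{proposition}\label{prop:criterion}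
Let $T$ be a tree with $\delta(T)>0$ and $\alpha(T)<\infty$. If the $\eta(v)$ are independent with $\mathbb E\,\eta(v)\le u$, then in $\mathrm{FM}(T,\eta,\mathsf{RW}_\rho)$ the expected number of visits to every vertex is finite.
\end{proposition}

\begin{proof}
\emph{All debts are finite.} If $a_v<\infty$, then the prepaid children of $v$ have finite debt because $b_v>0$, and the other children $k$ have $a_k\le\theta\delta_k<1$. By induction on $|v|$, $a_v<\infty$ for all $v$.

\emph{The process.} Attach to the initial frog and to each pair $(v,j)$, $j\ge1$, a path of $\mathsf{RW}_\rho$ started at $o$, respectively $v$, all independent and independent of $\eta$. The frog $(v,j)$ exists if $j\le\eta(v)$, and it follows its path from the time $v$ is first visited. Let $X_g(t)$ be the position of the awake frog $g$ at time $t$, and $A_t$ the set of vertices visited up to time $t$. Only finitely many frogs are awake at time $t$, and $A_t$ is finite, connected and contains $o$. Let $\partial A_t$ be the finite set of vertices outside $A_t$ whose parent is in $A_t$. Let $H_t$ be the history up to time $t$, that is, the list of awake frogs and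 their positions at the times $0,\dots,t$; it determines $\eta$ on $A_t$. Let $H_t^+$ consist of $H_t$ and the positions at time $t+1$ of the frogs awake at time $t$. Both take countably many values. For a value $H$ of $H_t^+$ in which $A_t=A$, the event $\{H_t^+=H\}$ is determined by the paths and by $(\eta(v))_{v\in A}$. Hence
\begin{equation}\label{eq:indep}
\mathbb E[\eta(i)\mid H_t^+]=\mathbb E\,\eta(i)\le u\quad\text{on }\{i\notin A_t\}.
\end{equation}
Likewise $\{H_t=H\}$ involves the path of a frog only up to its present position, so given $H_t$ each awake frog continues as $\mathsf{RW}_\rho$ from $X_g(t)$.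

\emph{The capital.} It consists of the weights of the awake frogs and of the amounts set aside for the prepaid vertices on the boundary:
\[
\Psi_t=\sum_{g\text{ awake at }t}h(X_g(t))+R_t,\qquad R_t=\sum_{i\in\partial A_t\text{ prepaid}}a_ih(i^-).
\]
Let $N=A_{t+1}\setminus A_t$, a function of $H_t^+$. Each $i\in N$ is entered from $i^-\in A_t$, so $N\subseteq\partial A_t$. A child of $i\in N$ is not in $A_t$, because every path from $o$ to it passes through $i$, and it is not in $N$, because its parent is not in $A_t$. So $\partial A_{t+1}$ is the disjoint union of $\partial A_t\setminus N$ and the sets of children of the vertices in $N$. With $g$ running over the frogs awake at time $t$,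
\[
\Psi_{t+1}=\sum_gh(X_g(t+1))+\sum_{i\in\partial A_t\setminus N\text{ prepaid}}a_ih(i^-)+\sum_{i\in N}h(i)\Big(\eta(i)+\sum_{k\text{ prepaid child of }i}a_k\Big).
\]
By \eqref{eq:indep} and \eqref{eq:book}, the term of $i\in N$ has conditional mean at most $a_ih(i^-)$ given $H_t^+$. If $i$ is prepaid, this is exactly the amount that was reserved for $i$ in $R_t$. If not, it is at most $\theta\delta_ih(i^-)$, and we charge it to every frog that steps from $i^-$ to $i$; there is at least one. Thus
\[
\mathbb E[\Psi_{t+1}\mid H_t^+]\le R_t+\sum_g\Big(h(X_g(t+1))+\sum_{i\text{ child of }X_g(t)}\theta\delta_ih(X_g(t))\,\mathbf 1[X_g(t+1)=i]\Big).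
\]
Now condition on $H_t$. The term of a frog at $x\ne o$ has mean $h(x)$ by \eqref{eq:slack}, and that of a frog at $o$ has mean $h(o)-\varsigma$ by \eqref{eq:slackroot}. With $V_t(x)$ the number of awake frogs at $x$ at time $t$,
\[
\mathbb E[\Psi_{t+1}\mid H_t]\le\Psi_t-\varsigma V_t(o).
\]

\emph{Visits to $o$.} The number $\Psi_0=1+\sum_{i\text{ prepaid child of }o}a_i$ is finite, so inductively $\mathbb E\Psi_t\le\Psi_0<\infty$. Summing over $t<n$ and using $\Psi_n\ge0$ gives $\varsigma\sum_{t<n}\mathbb EV_t(o)\le\Psi_0$. Since $\delta(T)>0$, \eqref{eq:delta} gives $\sum_i\delta_i>0$ at the root, so $\varsigma>0$ and $\sum_t\mathbb EV_t(o)\le\Psi_0/\varsigma<\infty$.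

\emph{Visits to $x\ne o$.} Let $c_x>0$ be the probability that $\mathsf{RW}_\rho$ started at $x$ moves to the parent in each of its first $|x|$ steps. Given $H_t$, a frog at $x$ at time $t$ takes this straight path to $o$ with probability $c_x$. So the expected number of visits $(g,t)$ to $x$ that are followed by the straight path is $c_x\sum_t\mathbb EV_t(x)$. The map $(g,t)\mapsto(g,t+|x|)$ sends these visits injectively to visits to $o$. Hence $c_x\sum_t\mathbb EV_t(x)\le\sum_t\mathbb EV_t(o)<\infty$.
\end{proof}

\section{Moments of the debt}\label{sec:moment}

It remains to show that $\alpha(\mathsf T)<\infty$ almost surely when $u$ is small.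

\begin{proposition}\label{prop:moment}
There are $\kappa\ge1$, $M<\infty$ and $u_0>0$, depending only on $\mathsf{GW}$, $\lambda$ and $\theta$, such that for $u=u_0$
\[
Y_n:=\mathbb E\big[\alpha^{(n)}(\mathsf T)^\kappa;S\big]\le M\qquad\text{for all }n.
\]
\end{proposition}

\subsection*{Why a high moment}
Finite subtrees contribute at most their size to \eqref{eq:alpha}, and this has all moments. For the infinite subtrees the proof is a bootstrap. If $Y_n\le M$ and $u$ is small, an infinite subtree rarely passes on its debt, so typically at most one child $i$ does. Then $\alpha^{(n+1)}(\mathsf T)^\kappa\approx b^\kappa\alpha^{(n)}(T_i)^\kappa$. The factor $b$ depends on $T_i$, but it is at most $(1+\lambda^{-1}\sum_{j\ne i}\delta_j)^{-1}$, which depends only on the siblings. With i.i.d.\ copies $\delta_1,\delta_2,\dots$ of $\delta(\mathsf T)$ and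
\[
A_\kappa(k)=\mathbb E\Big(1+\lambda^{-1}\sum_{j\le k}\delta_j\Big)^{-\kappa},
\]
summing over the $d$ choices of $i$ gives $Y_{n+1}\lesssim\mathbb E[dA_\kappa(d-1);d\ge1]\,Y_n+\text{const}$. The first moment need not contract: on the binary tree with $\lambda=4/3$ the factor is $2(4/5)^\kappa$, which is $8/5$ for $\kappa=1$. As $\kappa\to\infty$, only those $i$ survive all of whose siblings have $\delta_j=0$, that is, finite subtrees. The expected number of such $i$ is $\mathbb E[dq^{d-1}]=f'(q)<1$. When $d$ is large, several children may pass on their debts, and one uses instead that $b$ is of order $1/d$.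

\subsection*{Four estimates}

\begin{lemma}[finite trees]\label{lem:finite}
$\mathbb E[|\mathsf T|^s;S^c]<\infty$ for all $s\ge1$.
\end{lemma}

\begin{proof}
Let $q>0$; otherwise there is nothing to prove. Since $\mathsf T$ is finite if and only if all $T_i$ are, $P(d=i,S^c)=p_iq^i$, and given this event the $T_j$ are i.i.d.\ with the law of $\mathsf T$ conditioned on $S^c$. So given $S^c$, $\mathsf T$ is a Galton--Watson tree with offspring law $P(\xi=i)=p_iq^{i-1}$. The function $z\mapsto\mathbb Ez^{\xi-1}=f(qz)/(qz)$ is finite for $0<z\le1/q$, equals $1$ at $z=1<1/q$, and has derivative $f'(q)-1<0$ there by \eqref{eq:f}. So $\mathbb Ez^{\xi-1}<1$ for some $z>1$. Explore the tree one vertex at a time, with i.i.d.\ offspring numbers $\xi_1,\xi_2,\dots$. After $n$ vertices have been explored, $1+\sum_{j\le n}(\xi_j-1)$ discovered vertices remain, and $|\mathsf T|>n$ requires this number to be at least $1$. By Markov's inequality,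
\[
P(|\mathsf T|>n\mid S^c)\le P\Big(\sum_{j\le n}(\xi_j-1)\ge0\Big)\le\big(\mathbb Ez^{\xi-1}\big)^n ,
\]
which decays exponentially.
\end{proof}

Let $\mu=\mathbb E\delta(\mathsf T)$, which is positive by Proposition~\ref{prop:delta}(i), and $c_1=\mu^2/2\le\mu/2$.

\begin{lemma}[sums of $\delta$]\label{lem:hoeff}
$P\big(\sum_{j\le k}\delta_j\le c_1k\big)\le e^{-c_1k}$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Hoeffding's inequality states that for i.i.d.\ variables $\delta_j\in[0,1]$ with mean $\mu$ and $y\ge0$, $P(\sum_{j\le k}\delta_j\le k(\mu-y))\le e^{-2ky^2}$. Take $y=\mu-c_1\ge\mu/2$, so that $2y^2\ge c_1$.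
\end{proof}

\begin{lemma}[the contraction factor]\label{lem:kappa}
For every $\kappa\ge1$, $C_\kappa:=\sup_{d\ge1}d^\kappa A_\kappa(d-1)<\infty$. Moreover $\mathbb E[dA_\kappa(d-1);d\ge1]\to f'(q)$ as $\kappa\to\infty$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:hoeff}, $A_\kappa(k)\le(1+c_1k/\lambda)^{-\kappa}+e^{-c_1k}$. Since $c_1\le\lambda$ we have $1+c_1(d-1)/\lambda\ge c_1d/\lambda$, so $d^\kappa A_\kappa(d-1)\le(\lambda/c_1)^\kappa+d^\kappa e^{-c_1(d-1)}$, which is bounded in $d$. For fixed $d\ge1$, bounded convergence and Proposition~\ref{prop:delta}(i) give $A_\kappa(d-1)\to P(\delta_1=\dots=\delta_{d-1}=0)=q^{d-1}$. As $A_\kappa$ is nonincreasing in $\kappa$, we have $dA_\kappa(d-1)\le C_1$ for all $\kappa\ge1$, and bounded convergence gives the limit $\mathbb E[dq^{d-1};d\ge1]=f'(q)$.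
\end{proof}

\begin{lemma}[the contribution of finite subtrees]\label{lem:V}
Let $\Phi=\sum_{i:\,T_i\text{ finite}}|T_i|$ and $V=b(\mathsf T)(1+\Phi)$. Then $\mathbb EV^\kappa<\infty$ for every $\kappa\ge1$.
\end{lemma}

\begin{proof}
We bound $\mathbb E[V^\kappa\mid d]$ uniformly in $d$. For $d=0$, $V=1$. Let $d\ge1$ and $K_s=1+\mathbb E[|\mathsf T|^s;S^c]^{1/s}$, finite by Lemma~\ref{lem:finite}. Minkowski's inequality gives $\mathbb E[(1+\Phi)^s\mid d]^{1/s}\le1+d(K_s-1)\le K_sd$. On the event $\{\sum_{i\le d}\delta(T_i)>c_1d\}$ we have $b\le\lambda/(c_1d)$, so this event contributes at most $(\lambda K_\kappa/c_1)^\kappa$. On its complement use $b\le1$, the Cauchy--Schwarz inequality and Lemma~\ref{lem:hoeff}: the contribution is at most $(K_{2\kappa}d)^\kappa e^{-c_1d/2}$, which is bounded in $d$.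
\end{proof}

\subsection*{The recursion}

\begin{proof}[Proof of Proposition~\ref{prop:moment}]
\emph{Constants.} The bound $M$ must be fixed before $u$, so we choose in this order.
\begin{itemize}
\item Let $r_0=\frac{1+f'(q)}2<1$, and fix $\kappa\ge1$ with $\mathbb E[dA_\kappa(d-1);d\ge1]\le r_0$ (Lemma~\ref{lem:kappa}).
\item Fix an integer $D\ge1$ with $C_\kappa P(d>D)\le\frac{1-r_0}4$. Put $\varepsilon_0=\frac{1-r_0}{4D^{\kappa+1}}$ and $r_1=\frac{1+r_0}2<1$.
\item Fix $\beta\in(0,1)$ with $r_2:=\beta^{1-\kappa}r_1<1$. Writing $x+y=\beta\frac x\beta+(1-\beta)\frac y{1-\beta}$ and using convexity of $z\mapsto z^\kappa$, we get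
\begin{equation}\label{eq:convex}
(x+y)^\kappa\le\beta^{1-\kappa}x^\kappa+(1-\beta)^{1-\kappa}y^\kappa\qquad(x,y\ge0).
\end{equation}
Put $M=(1-\beta)^{1-\kappa}\,\mathbb EV^\kappa/(1-r_2)$, finite by Lemma~\ref{lem:V}.
\item By Proposition~\ref{prop:delta}(i), $P(S,\delta\le s)\to P(S,\delta=0)=0$ as $s\downarrow0$. Fix $s>0$ with $P(S,\delta\le s)\le\varepsilon_0/2$.
\item None of these constants involves $u$. Fix $u=u_0>0$ with $M\big(u_0/(\theta s)\big)^\kappa\le\varepsilon_0/2$.
\end{itemize}
We prove $Y_n\le M$ by induction. We have $Y_0=0$. Suppose $Y_n\le M$.

\emph{Infinite subtrees rarely pass on their debt.} Call a tree $T$ \emph{bad} if it is infinite and $u\alpha^{(n)}(T)>\theta\delta(T)$. A bad tree has a small budget or a large debt, so by Markov's inequality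
\begin{equation}\label{eq:bad}
P(\mathsf T\text{ bad})\le P(S,\delta\le s)+P\big(S,\alpha^{(n)}>\theta s/u\big)\le\frac{\varepsilon_0}2+M\Big(\frac u{\theta s}\Big)^\kappa\le\varepsilon_0 .
\end{equation}

\emph{Splitting the recursion.} Write $\alpha_i=\alpha^{(n)}(T_i)$, $\delta_i=\delta(T_i)$ and $\mathcal K=\{i:T_i\text{ bad}\}$. In \eqref{eq:alpha} a finite subtree contributes at most $|T_i|$ by Example~\ref{ex:alpha}, and an infinite one contributes only if $i\in\mathcal K$. So $\alpha^{(n+1)}(\mathsf T)\le U+V$ with $U=b(\mathsf T)\sum_{i\in\mathcal K}\alpha_i$ and $V$ as in Lemma~\ref{lem:V}.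

\emph{The term $U$.} If $\mathcal K=\emptyset$, then $U=0$. Otherwise convexity gives $(\sum_{i\in\mathcal K}\alpha_i)^\kappa\le|\mathcal K|^{\kappa-1}\sum_{i\in\mathcal K}\alpha_i^\kappa$. For $i\in\mathcal K$ we have $|\mathcal K|=1+\nu_i$ with $\nu_i=|\mathcal K\setminus\{i\}|$. Dropping $\delta_i$ from $b$, we obtain
\[
U^\kappa\le\sum_{i=1}^d\alpha_i^\kappa\,\mathbf 1[T_i\text{ bad}]\cdot(1+\nu_i)^{\kappa-1}\Big(1+\lambda^{-1}\sum_{j\ne i}\delta_j\Big)^{-\kappa}.
\]
Given $d$, the first factor is a function of $T_i$ with mean at most $Y_n$, and the second is a function of $(T_j)_{j\ne i}$, hence independent of the first. Its mean $L(d)$ does not depend on $i$, and $\mathbb EU^\kappa\le Y_n\,\mathbb E[dL(d);d\ge1]$. We bound $dL(d)$ in two ranges.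
\begin{itemize}
\item $1\le d\le D$. Here $(1+\nu_i)^{\kappa-1}\le1+d^{\kappa-1}\mathbf 1[\nu_i\ge1]$, and $P(\nu_i\ge1\mid d)\le d\varepsilon_0$ by \eqref{eq:bad}. So $dL(d)\le dA_\kappa(d-1)+d^{\kappa+1}\varepsilon_0\le dA_\kappa(d-1)+\frac{1-r_0}4$.
\item $d>D$. Here $1+\nu_i\le d$, so $dL(d)\le d^\kappa A_\kappa(d-1)\le C_\kappa$.
\end{itemize}
Therefore $\mathbb E[dL(d);d\ge1]\le r_0+\frac{1-r_0}4+C_\kappa P(d>D)\le r_1$.

\emph{Closing the induction.} By \eqref{eq:convex},
\[
Y_{n+1}\le\mathbb E(U+V)^\kappa\le\beta^{1-\kappa}r_1Y_n+(1-\beta)^{1-\kappa}\mathbb EV^\kappa\le r_2M+(1-r_2)M=M.\qedhere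
\]
\end{proof}

\section{Transience for $\rho<m$}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1) and Theorem~\ref{thm:A}]
Choose $\lambda$ as a function of $\mathsf{GW}$ and $\rho$ as in Section~\ref{sec:criterion}, and let $c=u=u_0$ be given by Proposition~\ref{prop:moment}. By monotone convergence $\mathbb E[\alpha(\mathsf T)^\kappa;S]\le M$, so $\alpha(\mathsf T)<\infty$ almost surely on $S$. By Proposition~\ref{prop:delta}(i), $\delta(\mathsf T)>0$ almost surely on $S$. These two properties concern the tree alone, so neither $c$ nor the exceptional null set depends on the law of $\eta$. For every tree with both properties and every independent family $\eta$ with means at most $c$, Proposition~\ref{prop:criterion} shows that the expected number of visits to each vertex is finite. In particular $o$ is almost surely visited finitely often, so only finitely many frogs return to it. Since $1<m$, the case $\rho=1$ is Theorem~\ref{thm:A}.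
\end{proof}

\begin{remark}[where the hypotheses enter]
The variables $\eta(v)$ appear only in \eqref{eq:indep}, and the capital $\Psi_t$ is linear in the number of frogs. This is why independence and a bound on the means suffice. The condition $\rho<m$ makes room for $\lambda$, and both inequalities in $\rho<\lambda<m$ are needed. For $\lambda\ge m$ all budgets vanish by Proposition~\ref{prop:delta}(ii). For $\lambda=\rho$ we have $\theta=0$ and every vertex is prepaid; on the binary tree with $\lambda=\rho=1$ the recursion \eqref{eq:alpha} becomes $\alpha^{(n+1)}=\frac12+\alpha^{(n)}$, which is the divergent first moment of Section~\ref{sec:binary}. The condition $m>1$ is used through \eqref{eq:f}, in Step 4 of Proposition~\ref{prop:delta}, in Lemma~\ref{lem:finite} and in the choice of $\kappa$, and it allows $\lambda\ge1$ in Steps 1 and 2 of Proposition~\ref{prop:delta}. No moment of the offspring law is needed in part (1): the lower bound on $\delta$ uses a truncated tree, and in Section~\ref{sec:moment} every power of $d$ is cancelled by the same power of $b$.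
\end{remark}

\begin{thebibliography}{9}

\bibitem{MW}
Sebastian M\"uller and Gundelinde Maria Wiegel,
\emph{On transience of frogs on Galton-Watson trees},
arXiv:2002.12008 (2020).

\end{thebibliography}
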